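\title{Combinatorially regular tilings of Euclidean space by convex polytopes}

\begin{abstract}
A locally finite face-to-face tiling of $\mathbb E^d$ by convex polytopes is combinatorially regular if the automorphism group of its face lattice acts transitively on flags. We decide whether such a tiling, for $d\ge 3$, must be isomorphic to a regular tiling of $\mathbb E^d$: the answer is no for $d=3$ and $d=4$, and yes for $d\ge5$. The counterexamples come from compact regular tessellations of hyperbolic space. One places the tessellation on the hyperboloid in Minkowski space, spans a convex polyhedral surface by its vertices, and projects the surface orthogonally along the time axis. We also show that a combinatorially regular tiling is determined up to isomorphism by its symbol $\{p_1,\dots,p_d\}$, list the symbols that occur, and prove that the answer is yes for every $d\ge2$ when the tiles have uniformly bounded size and shape.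
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{tiling} of Euclidean space $\mathbb E^d$ by convex polytopes is a family of convex $d$-polytopes, the \emph{tiles}, that cover $\mathbb E^d$ and have pairwise disjoint interiors. It is \emph{locally finite} if every compact set meets only finitely many tiles, and \emph{face-to-face} if the intersection of any two tiles is empty or a face of both. An \emph{LFC tiling} is a locally finite, face-to-face tiling by convex $d$-polytopes. Its \emph{faces} are the tiles together with all their faces; ordered by inclusion they form the \emph{face lattice}. (We leave out the empty face; including it changes nothing below.) The \emph{flags} are the maximal chains of faces, and two tilings are \emph{isomorphic} if their face lattices are isomorphic.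

There are two ways to say that a tiling looks the same from every flag. It is \emph{regular} if its group of Euclidean symmetries acts transitively on the flags, and \emph{combinatorially regular} if the automorphism group of its face lattice does. A symmetry induces an automorphism, so every tiling isomorphic to a regular one is combinatorially regular. This paper is about the converse, as asked in \cite{Matteo}.

\medskip
\noindent\textbf{Question.} \emph{Is a combinatorially regular LFC tiling of $\mathbb E^d$, $d\ge3$, necessarily isomorphic to a regular tiling of $\mathbb E^d$?}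
\medskip

The regular tilings are listed in \cite{Coxeter}. In Schl\"afli notation they are the cubical tilings $\{4,3,\dots,3,4\}$ in every dimension, together with $\{3,6\}$ and $\{6,3\}$ for $d=2$ and $\{3,3,4,3\}$ and $\{3,4,3,3\}$ for $d=4$. So, except for $d=4$, the question asks whether every combinatorially regular tiling is isomorphic to the tiling by cubes.

A count of angles suggests the answer yes. Consider a tiling of the plane by convex $p$-gons, $q$ at each vertex, and a large disk containing $N$ tiles. If the tiles near the boundary of the disk can be neglected, the disk contains about $Np/q$ vertices, and adding up all angles in two ways gives $(p-2)\pi N\approx 2\pi Np/q$. This is the equation $\frac1p+\frac1q=\frac12$, whose solutions are the three regular tilings. But the boundary can be neglected only if the tiles are of comparable size and shape, and nothing in the definition of an LFC tiling requires that. Both halves of this remark survive in all dimensions: under a uniformity hypothesis the answer is yes (Theorem~\ref{thm:normal}), and without it there is room in $\mathbb E^d$ for the combinatorics of hyperbolic tessellations (Theorem~\ref{thm:exist}).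

To state the results we attach a symbol to each combinatorially regular tiling. Section~\ref{sec:flags} shows that every flag $\Phi$ of an LFC tiling contains one face of each dimension $0,\dots,d$, that for each $i$ there is exactly one \emph{$i$-adjacent} flag $\Phi^i$, differing from $\Phi$ exactly in the $i$-face, and that only the identity automorphism fixes a flag. In a combinatorially regular tiling, choose a base flag $\Phi$, let $\rho_i$ be the unique automorphism with $\rho_i\Phi=\Phi^i$, and let $p_i$ be the order of $\rho_{i-1}\rho_i$. The \emph{symbol} of the tiling is $\{p_1,\dots,p_d\}$. Replacing $\Phi$ by $g\Phi$ conjugates all $\rho_i$ by $g$, so the symbol does not depend on the base flag, and isomorphic tilings have the same symbol. The numbers $p_i$ have a direct meaning (Proposition~\ref{prop:gamma}); for $d=3$, the 2-faces are $p_1$-gons, each vertex of a tile lies on $p_2$ of its edges, and each edge lies in $p_3$ tiles. For a regular tiling these are the numbers recorded by the Schl\"afli symbol.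

For integers $p_1,\dots,p_d\ge3$ let $G=G(p_1,\dots,p_d)$ be the symmetric tridiagonal matrix, with rows and columns indexed by $0,\dots,d$, whose entries are
\[
g_{ii}=1,\qquad g_{i-1,i}=g_{i,i-1}=-\cos(\pi/p_i),\qquad g_{ij}=0\quad\text{for }|i-j|\ge2 .
\]
Call $(p_1,\dots,p_d)$ \emph{compact hyperbolic} if all proper principal submatrices of $G$ are positive definite and $\det G<0$.

\begin{theorem}\label{thm:exist}
Let $d\ge2$. For every compact hyperbolic $(p_1,\dots,p_d)$ there is a combinatorially regular LFC tiling of $\mathbb E^d$ with symbol $\{p_1,\dots,p_d\}$, all of whose tiles are affine images of one regular polytope.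
\end{theorem}

\begin{corollary}\label{cor:no}
The tuples $(5,3,4)$ and $(5,3,3,3)$ are compact hyperbolic, and the resulting tilings of $\mathbb E^3$ and $\mathbb E^4$ have pentagonal 2-faces. They are not isomorphic to regular tilings, so the answer to the Question is no for $d=3$ and $d=4$.
\end{corollary}

\begin{theorem}\label{thm:class}
Combinatorially regular LFC tilings of $\mathbb E^d$ with equal symbols are isomorphic, and the symbols that occur are exactly the following.
\begin{itemize}
\item $d=2$: $\{p,q\}$ with $p,q\ge3$ and $\frac1p+\frac1q\le\frac12$.
\item $d=3$: $\{4,3,4\}$; $\{3,5,3\}$, $\{4,3,5\}$, $\{5,3,4\}$, $\{5,3,5\}$.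
\item $d=4$: $\{4,3,3,4\}$, $\{3,3,4,3\}$, $\{3,4,3,3\}$; $\{3,3,3,5\}$, $\{5,3,3,3\}$, $\{4,3,3,5\}$, $\{5,3,3,4\}$, $\{5,3,3,5\}$.
\item $d\ge5$: $\{4,3,\dots,3,4\}$ only.
\end{itemize}
In particular, for $d\ge5$ every combinatorially regular LFC tiling is isomorphic to the cubical one, and the answer to the Question is yes.
\end{theorem}

A tiling is \emph{normal} if there are $r,R>0$ such that every tile contains a ball of radius $r$ and lies in a ball of radius $R$.

\begin{theorem}\label{thm:normal}
For every $d\ge2$, a normal combinatorially regular LFC tiling of $\mathbb E^d$ is isomorphic to a regular tiling of $\mathbb E^d$.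
\end{theorem}

The three theorems rest on three different ideas. Theorem~\ref{thm:exist} is a construction in Minkowski space; Section~\ref{sec:example} carries it out by hand in dimensions one and two, and Sections~\ref{sec:construction} and~\ref{sec:det} give the proof and the corollary. For Theorem~\ref{thm:class} we show that the automorphism group is a Coxeter group, because $\mathbb E^d$ is simply connected (Section~\ref{sec:coxeter}); the classification then becomes a finite search through linear Coxeter diagrams (Section~\ref{sec:list}), and the dependence on $d$ comes entirely from that search. Theorem~\ref{thm:normal} compares the exponential growth of a hyperbolic reflection group with the polynomial growth of Euclidean volume (Section~\ref{sec:normal}).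

\section{Flags, chambers, and the symbol}\label{sec:flags}

Throughout this section $\mathcal T$ is an LFC tiling of $\mathbb E^d$, $d\ge2$, and $\Gamma$ is the automorphism group of its face lattice. We use two standard facts on the faces of a convex polytope. If $F\subset F'$ are faces with $\dim F'=\dim F+2$, exactly two faces lie strictly between them; this includes the case $F=\emptyset$, $\dim\emptyset=-1$, where it says that an edge has two vertices. If $\dim F'=\dim F+3$, the faces strictly between them, ordered by inclusion, are the vertices and edges of a convex polygon, the \emph{section} $F'/F$.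

The face lattice is defined by inclusion of sets. The first lemma, which is where the face-to-face hypothesis enters, says that inclusion is the same as being a face.

\begin{lemma}\label{lem:faces}
\begin{enumerate}
\item[(a)] If $F\subset F'$ are faces of $\mathcal T$, then $F$ is a face of the polytope $F'$.
\item[(b)] A tile that contains a relative interior point of a face $F$ contains $F$.
\item[(c)] Every flag has the form $F_0\subset\dots\subset F_d$ with $\dim F_i=i$, and automorphisms preserve dimension.
\item[(d)] Every flag has exactly one $i$-adjacent flag for each $i\in\{0,\dots,d\}$.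
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $F$ be a face of the tile $T$ and $F'$ a face of the tile $T'$. Then $F\subset T\cap T'\subset T$, so $F$ is a face of $T\cap T'$. Since $T\cap T'$ is a face of $T'$, so is $F$; and a face of $T'$ contained in $F'\subset T'$ is a face of $F'$.

(b) Let $F$ be a face of $T$ and let $T'$ contain the relative interior point $x$ of $F$. Then $T\cap T'$ is a face of $T$ containing $x$, and such a face contains $F$.

(c) By (a), a chain of faces consists of faces of a tile containing its largest member, and a chain of faces of a $d$-polytope can be refined to one with a face of each dimension. So the dimension of a face is its position in any flag through it, which automorphisms preserve.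

(d) For $i<d$, the $i$-faces of $\mathcal T$ contained in $F_{i+1}$ and containing $F_{i-1}$ (with $F_{-1}=\emptyset$) are faces of the polytope $F_{i+1}$ by (a), so there are two of them. For $i=d$, let $x$ be a relative interior point of $F_{d-1}$. By local finiteness a small ball about $x$ meets only tiles that contain $x$. By (b) and (a), each of them has $F_{d-1}$ as a facet, so it fills half of the ball if the ball is small enough. The tiles cover the ball and have disjoint interiors, so there are two of them.
\end{proof}

To pass from this local information to statements about all flags, we realize the flags as simplices. For a face $F$ let $b(F)$ be the centroid of its vertices. The simplices $\operatorname{conv}\{b(F):F\in\mathcal C\}$, where $\mathcal C$ runs over the nonempty chains of faces, triangulate each tile, and these triangulations agree on common faces. Together they form the \emph{barycentric subdivision} $\Sigma$, a locally finite triangulation of $\mathbb E^d$ with countably many simplices. Give the vertex $b(F)$ the \emph{color} $\dim F$. The $d$-simplices of $\Sigma$, called \emph{chambers}, correspond to the flags, and each has one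 vertex of each color. The $(d-1)$-simplices are called \emph{walls}; two chambers share the wall that lacks color $i$ exactly when their flags are $i$-adjacent. A \emph{gallery} is a finite sequence of chambers in which consecutive ones share a wall. An automorphism permutes the points $b(F)$, and extending it affinely over each simplex gives an action of $\Gamma$ on $\mathbb E^d$ by color-preserving homeomorphisms.

The \emph{open star} of a simplex $\sigma$ of $\Sigma$ is the union of the relative interiors of the simplices containing $\sigma$. It is open, since its complement is the locally finite union of the closed simplices not containing $\sigma$. It is connected, being star-shaped about any relative interior point of $\sigma$. A simplex meets the open star of $\sigma$ if and only if it contains $\sigma$.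

\begin{lemma}\label{lem:gallery}
\begin{enumerate}
\item[(a)] Any two chambers are joined by a gallery.
\item[(b)] Any two chambers containing a simplex $\sigma$ are joined by a gallery in which the common walls of consecutive chambers contain $\sigma$.
\item[(c)] An automorphism that fixes a flag is the identity.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $U$ be $\mathbb E^d$ or the open star of $\sigma$, and let $Z$ be the union of the simplices of dimension at most $d-2$. We first show that $U\setminus Z$ is connected. Let $O\subset U$ be an open ball; $O\setminus Z$ is nonempty since $Z$ has measure zero. Given $x,x'\in O\setminus Z$, choose $z\in O$ outside the countably many affine hulls of $\{x\}\cup\sigma'$ and of $\{x'\}\cup\sigma'$, where $\sigma'$ runs over the simplices of dimension at most $d-2$; these hulls have dimension at most $d-1$. If $[x,z]$ met $\sigma'$, then $z$ would lie on the line through $x$ and a point of $\sigma'$, which is excluded; the same holds for $[x',z]$. So $O\setminus Z$ is connected. Suppose now that $U\setminus Z$ is the disjoint union of nonempty relatively open sets $A_1,A_2$, and let $U_k$ be the set of centers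 of open balls $O\subset U$ with $O\setminus Z\subset A_k$. The sets $U_1,U_2$ are open, nonempty, disjoint, and cover $U$, which contradicts the connectedness of $U$.

Fix a chamber meeting $U$. Let $A$ be the union of the chambers that can be reached from it by galleries crossing only walls that meet $U$, and let $A'$ be the union of the other chambers meeting $U$. Both sets are closed by local finiteness, and they cover $U$. A point of $A\cap A'\cap(U\setminus Z)$ would lie in two different chambers, hence in a common face of them; being outside $Z$, this face is a wall, and it meets $U$, so both chambers would be reachable. Thus $A$ and $A'$ are disjoint in the connected set $U\setminus Z$, and $A'$ does not meet $U\setminus Z$. A chamber meeting the open set $U$ has interior points in $U$, so $A'$ is empty. This proves (a) and (b).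

If $g\in\Gamma$ fixes $\Psi$, then $g\Psi^i=(g\Psi)^i=\Psi^i$. By (a), $g$ fixes all flags, hence all faces.
\end{proof}

Now let $\mathcal T$ be combinatorially regular, so that $\Gamma$ acts simply transitively on chambers. Let $\Phi=(F_0,\dots,F_d)$ be the base flag, $\Delta$ its chamber, and $\rho_i\Phi=\Phi^i$. For $J\subset\{0,\dots,d\}$ put $\Gamma_J=\langle\rho_j:j\in J\rangle$, and for proper $J$ let $\Delta_J$ be the face of $\Delta$ spanned by the vertices with colors outside $J$; it has dimension $d-|J|$. For $i\ne j$ let $m_{ij}$ be the order of $\rho_i\rho_j$, so that $p_i=m_{i-1,i}$.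

\begin{proposition}\label{prop:gamma}
\begin{enumerate}
\item[(a)] $(g\Phi)^i=g\rho_i\Phi$ for all $g\in\Gamma$. The $\rho_i$ are distinct involutions and generate $\Gamma$.
\item[(b)] For proper $J$, the chambers containing $\Delta_J$ are the $g\Delta$ with $g\in\Gamma_J$. The group $\Gamma_J$ is finite, fixes $\Delta_J$ pointwise, and is the stabilizer of $\Delta_J$.
\item[(c)] $|\Gamma_{\{i,j\}}|=2m_{ij}$, and $m_{ij}=2$ if $|i-j|\ge2$.
\item[(d)] For $i\le d-1$, $p_i$ is the number of vertices of the polygon $F_{i+1}/F_{i-2}$, and $p_d$ is the number of tiles containing $F_{d-2}$. All $p_i$ are at least $3$.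
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We have $(g\Phi)^i=g\Phi^i=g\rho_i\Phi$. Taking $g=\rho_i$ gives $\rho_i^2\Phi=(\Phi^i)^i=\Phi$, so $\rho_i^2=1$; and the flags $\Phi,\Phi^0,\dots,\Phi^d$ are distinct. A gallery that starts at $\Delta$ and crosses walls lacking the colors $j_1,\dots,j_n$ ends at $\rho_{j_1}\cdots\rho_{j_n}\Delta$. By Lemma~\ref{lem:gallery}(a) and (c), every element of $\Gamma$ is such a product.

(b) The element $\rho_j$ fixes $F_k$ for $k\ne j$, so $\Gamma_J$ fixes $\Delta_J$ pointwise and $g\Delta\supset\Delta_J$ for $g\in\Gamma_J$. Conversely, a wall containing $\Delta_J$ has vertices of all colors outside $J$, so the color it lacks lies in $J$; by Lemma~\ref{lem:gallery}(b), every chamber containing $\Delta_J$ is $\rho_{j_1}\cdots\rho_{j_n}\Delta$ with all $j_k\in J$. If $g\Delta_J=\Delta_J$, then $g\Delta\supset\Delta_J$, so $g\in\Gamma_J$. Finitely many chambers contain $\Delta_J$ by local finiteness, so $\Gamma_J$ is finite.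

(c) Two distinct involutions whose product has order $m$ generate a dihedral group of order $2m$. By (b), $2m_{ij}$ is the number of flags that agree with $\Phi$ except possibly in the $i$-face and the $j$-face. If $|i-j|\ge2$, the faces of dimensions $i\pm1$ and $j\pm1$ are fixed, so there are two choices for the $i$-face and, independently, two for the $j$-face. Hence $2m_{ij}=4$.

(d) For $i\le d-1$, the count in (c) says that $2p_i$ is the number of incident vertex--edge pairs of the polygon $F_{i+1}/F_{i-2}$, which is twice the number of its vertices. For $i=d$ we count pairs of a facet and a tile with $F_{d-2}\subset\text{facet}\subset\text{tile}$; each tile containing $F_{d-2}$ contributes two. By local finiteness and Lemma~\ref{lem:faces}(b), these $p_d$ tiles cover a neighborhood of a relative interior point of $F_{d-2}$, so their dihedral angles at $F_{d-2}$ add up to $2\pi$. By convexity each angle is less than $\pi$, so $p_d\ge3$.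
\end{proof}

\section{The hyperboloid, two projections, and the tiling $\{4,6\}$}\label{sec:example}

Write points of $\mathbb R^{d+1}$ as $x=(\tau(x);\bar x)$, with \emph{time} coordinate $\tau(x)\in\mathbb R$ and $\bar x\in\mathbb R^d=\mathbb E^d$, and put
\[
B(x,y)=\tau(x)\tau(y)-\bar x\cdot\bar y,\qquad H=\{x:B(x,x)=1,\ \tau(x)>0\},\qquad \pi(x)=\bar x .
\]
We recall the standard facts on the hyperboloid model $H$ of hyperbolic $d$-space. The vectors with $B(x,x)>0$ form two opposite open convex cones, and two such vectors lie in the same cone if and only if $B(x,y)>0$. Distance in $H$ is given by $B(x,y)=\cosh\operatorname{dist}(x,y)$. For $h\in H$ the form $-B$ is positive definite on $h^\perp$, and the points at distance $t$ from $h$ are the points $\cosh t\,h+\sinh t\,u$ with $u\in h^\perp$, $B(u,u)=-1$. Any two points are joined by a unique shortest path, the geodesic segment, which lies in the plane through them and the origin; so a convex cone meets $H$ in a geodesically convex set. Linear maps preserving $B$ and $H$ are isometries of $H$.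

Suppose $H$ is tessellated by congruent regular polytopes. The vertices of a tile with center $c$ are equidistant from $c$, so they lie in an affine hyperplane $B(c,\cdot)=\lambda$, and their convex hull in $\mathbb R^{d+1}$ is a flat $d$-polytope. One expects these polytopes to form a convex surface inscribed in $H$. There are two natural ways to flatten the surface. Central projection $x\mapsto\bar x/\tau(x)$ keeps the polytopes convex, but it maps everything into the open unit ball, so the images do not tile $\mathbb E^d$. Orthogonal projection $\pi$ also keeps them convex, because it is affine, and it has the advantage that $H$ is the graph of $\sqrt{1+|y|^2}$ over all of $\mathbb E^d$.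

The case $d=1$ shows the difference. Fix $a>0$ and take the points $v_k=(\cosh 2ka;\sinh 2ka)$, $k\in\mathbb Z$, as vertices and $c_k=(\cosh(2k+1)a;\sinh(2k+1)a)$ as centers. Then
\[
B(c_k,v_j)=\cosh\bigl((2k+1-2j)a\bigr)\ge\cosh a ,
\]
with equality exactly for $j=k$ and $j=k+1$. So all vertices lie on one side of the line through $v_k$ and $v_{k+1}$, and the segments $[v_k,v_{k+1}]$ form a convex polygonal curve. Central projection sends $v_k$ to $\tanh 2ka$, and these points accumulate at $\pm1$. Orthogonal projection sends $v_k$ to $\sinh 2ka$, and the intervals $[\sinh 2ka,\sinh(2k+2)a]$ form a locally finite tiling of the line.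

For $d=2$ the tuple $(4,6)$ gives integer coordinates. It is compact hyperbolic, since $\det G(4,6)=1-\frac12-\frac34<0$ and the $2\times2$ principal minors are $\frac12,\frac14,1$. The vectors
\[
e_0=(0;0,1),\qquad e_1=\tfrac1{\sqrt2}(0;1,-1),\qquad e_2=-\tfrac1{\sqrt2}(1;\sqrt3,0)
\]
satisfy $-B(e_i,e_j)=g_{ij}$. Let $r_i(x)=x+2B(x,e_i)e_i$ be the reflection in $e_i^\perp$, and write $[a;x_1,x_2]$ for the point $(\sqrt3\,a;x_1,x_2)$, so that $H$ is given by $3a^2-x_1^2-x_2^2=1$, $a>0$. Then $r_0$ changes the sign of $x_2$, $r_1$ exchanges $x_1$ and $x_2$, and
\[
r_2[a;x_1,x_2]=[2a-x_1;\,3a-2x_1,\,x_2].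
\]
The group $\langle r_0,r_1\rangle$ fixes $c=(1;0,0)$, and the orbit of $v=[1;1,1]\in H$ under it consists of the four points $[1;\pm1,\pm1]$. They span a square $P$ in the plane $B(c,\cdot)=\tau=\sqrt3$, and $\pi(P)=[-1,1]^2$. The reflections $r=r_2$ and $r'=r_1r_2r_1$, where $r'[a;x_1,x_2]=[2a-x_2;x_1,3a-2x_2]$, fix the edges $x_1=1$ and $x_2=1$ of $P$. Applying them to the vertices $[1;1,1]$, $[1;-1,1]$, $[1;-1,-1]$, $[1;1,-1]$ of $P$, in this order, gives
\[
\begin{array}{lllll}
rP: & [1;1,1], & [3;5,1], & [3;5,-1], & [1;1,-1],\\
r'P: & [1;1,1], & [1;-1,1], & [3;-1,5], & [3;1,5],\\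
rr'P: & [1;1,1], & [3;5,1], & [7;11,5], & [5;7,5],\\
r'rP: & [1;1,1], & [5;5,7], & [7;5,11], & [3;1,5],\\
rr'rP: & [1;1,1], & [5;5,7], & [9;11,11], & [5;7,5].
\end{array}
\]
After projection, the edges at $(1,1)$ have the directions $(-2,0)$, $(0,-2)$, $(4,0)$, $(6,4)$, $(4,6)$, $(0,4)$ in counterclockwise order, and the six angles between consecutive directions are filled by $P$, $rP$, $rr'P$, $rr'rP$, $r'rP$, $r'P$. So six parallelograms fit around $(1,1)$; see Figure~\ref{fig:46}. By the proof of Theorem~\ref{thm:exist}, the projections of all images of $P$ under $\langle r_0,r_1,r_2\rangle$ tile the plane.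

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.27]
\fill[gray!30] (-1,-1) rectangle (1,1);
\foreach \a in {0,90,180,270}{
\begin{scope}[rotate=\a]
\draw (1,-1)--(5,-1)--(5,1)--(1,1)--cycle;
\draw (1,1)--(5,1)--(11,5)--(7,5)--cycle;
\draw (1,1)--(7,5)--(11,11)--(5,7)--cycle;
\draw (1,1)--(5,7)--(5,11)--(1,5)--cycle;
\fill (1,1) circle (0.22);
\end{scope}}
\end{tikzpicture}
\caption{Part of a tiling of the Euclidean plane by parallelograms, six at each vertex, with symbol $\{4,6\}$: the square $[-1,1]^2$ (shaded) and the sixteen tiles that meet it. All vertices have integer coordinates $(x_1,x_2)$ with $1+x_1^2+x_2^2=3a^2$ for an integer $a$.}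
\label{fig:46}
\end{figure}

The example also shows what has to be proved. Fitting tiles around one vertex says nothing yet about overlaps far away. We control all tiles at once through the convex set $K$ cut out by the inequalities $B(c',x)\ge\sqrt3$, where $c'$ runs over the orbit of $c$. One must show that $K$ meets the plane $\tau=\sqrt3$ exactly in $P$. One inclusion needs only the neighboring centers: $rc=(2;\sqrt3,0)$, and for $\tau(x)=\sqrt3$ the inequality $B(rc,x)=2\sqrt3-\sqrt3x_1\ge\sqrt3$ says $x_1\le1$; the other three neighbors give $x_1\ge-1$ and $|x_2|\le1$. The other inclusion, $P\subset K$, involves all centers: it says that no center is closer to a vertex than the centers of the tiles at that vertex. Finally, one must show that the boundary of $K$ is a graph over the whole plane, with locally finitely many pieces.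

\section{The construction}\label{sec:construction}

Fix a compact hyperbolic tuple $(p_1,\dots,p_d)$, $d\ge2$, and $G=G(p_1,\dots,p_d)$.

\subsection{The simplex and its reflection group}

A regular tessellation is encoded by one simplex of its barycentric subdivision, and $G$ is the Gram matrix of the unit normals to the walls of that simplex. We first recover the simplex from $G$; the point to check is that all its vertices lie on $H$.

\begin{lemma}\label{lem:simplex}
There are a basis $e_0,\dots,e_d$ of $\mathbb R^{d+1}$ with $-B(e_i,e_j)=g_{ij}$ and a basis $s_0,\dots,s_d$ of points of $H$ such that the linear functionals $\alpha_j(x)=-B(x,e_j)$ satisfy $\alpha_j(s_i)=0$ for $j\ne i$ and $\alpha_i(s_i)>0$.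
\end{lemma}

\begin{proof}
The form $G$ is positive definite on a coordinate hyperplane, so it has at least $d$ positive eigenvalues, and the remaining one is negative because $\det G<0$. Thus $G$ has the same signature as $-B$, and a basis $e_i$ with $-B(e_i,e_j)=g_{ij}$ exists. Put $s_i'=\sum_k(G^{-1})_{ik}e_k$. Then $-B(s_i',e_j)=\delta_{ij}$ and $-B(s'_i,s'_j)=(G^{-1})_{ij}$.

We compute $(G^{-1})_{ij}$ for $i\le j$ as a cofactor. Let $D_{[k,l]}$ be the principal minor of $G$ on the indices $k,\dots,l$, with value $1$ if $k>l$. Delete row $j$ and column $i$. Group the remaining rows as $[0,i-1]$, $[i,j-1]$, $[j+1,d]$ and the remaining columns as $[0,i-1]$, $[i+1,j]$, $[j+1,d]$. Since $g_{kl}=0$ for $l\ge k+2$, the matrix is block lower triangular, and its middle block is lower triangular with diagonal $g_{i,i+1},\dots,g_{j-1,j}$. These $j-i$ entries are the numbers $-\cos(\pi/p_k)$, $i<k\le j$, and their signs cancel the cofactor sign $(-1)^{i+j}$. Hence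
\[
(G^{-1})_{ij}=\frac{D_{[0,i-1]}\,D_{[j+1,d]}}{\det G}\prod_{k=i+1}^{j}\cos\frac{\pi}{p_k}<0 ,
\]
because the two minors are proper, the cosines are positive as $p_k\ge3$, and $\det G<0$. So $B(s_i',s_j')>0$ for all $i,j$, and all $s'_i$ lie in the same one of the two cones. Replacing every $e_i$ by $-e_i$ replaces every $s_i'$ by $-s_i'$, so we may assume $\tau(s_i')>0$, and then $s_i=s'_i/\sqrt{B(s'_i,s'_i)}$ lies in $H$.
\end{proof}

Let
\[
D=\{x:\alpha_i(x)\ge0\text{ for all }i\}=\Bigl\{\sum_i\mu_is_i:\mu_i\ge0\Bigr\},\qquad S=D\cap H .
\]
Every nonzero point of $D$ has a positive multiple on $H$, so $S$ is a compact hyperbolic simplex with vertices $s_0,\dots,s_d$. The vector $e_i$ is the inward unit normal to the wall $\alpha_i=0$, so the dihedral angle $\theta_{ij}$ between walls $i$ and $j$ satisfies $-\cos\theta_{ij}=g_{ij}$. Thus $\theta_{i-1,i}=\pi/p_i$, and all other dihedral angles are $\pi/2$.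

Let $r_i(x)=x-2\alpha_i(x)e_i$ be the reflection in the wall $\alpha_i=0$, and let $W=\langle r_0,\dots,r_d\rangle$. Each $r_i$ preserves $B$, fixes $s_j$ for $j\ne i$ (so it preserves $H$), and moves $s_i$. The product $r_ir_j$ fixes $e_i^\perp\cap e_j^\perp$ pointwise and rotates the plane spanned by $e_i,e_j$, on which $-B$ is positive definite, through the angle $2\theta_{ij}$. So $r_{i-1}r_i$ has order $p_i$, and $r_i,r_j$ commute if $|i-j|\ge2$. The Poincar\'e--Coxeter theorem for a compact simplex whose dihedral angles are of the form $\pi/m$, $m\ge2$ an integer (\cite[\S7.1]{Ratcliffe}, \cite{Vinberg}), gives the following.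
\begin{enumerate}
\item[(P1)] The simplices $wS$, $w\in W$, form a locally finite tessellation of $H$: they cover $H$, and every compact set meets only finitely many of them.
\item[(P2)] Every $W$-orbit in $H$ meets $S$ in exactly one point.
\item[(P3)] For $x\in S$ the stabilizer $W_x$ is finite and is generated by the $r_i$ that fix $x$.
\end{enumerate}
We call the $wS$ \emph{cells}. Put $W_{<i}=\langle r_j:j<i\rangle$ and $W_{>i}=\langle r_j:j>i\rangle$. These groups commute elementwise, so $W_{s_i}=W_{<i}W_{>i}$ by (P3). Since $W_{>i}$ fixes $s_0$,
\begin{equation}\label{eq:orbit}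
W_{s_i}s_0=W_{<i}s_0,\qquad\text{and}\qquad W_{s_d}=W_{<d}.
\end{equation}

The inequality that makes the surface convex is a statement about nearest points of orbits. It is proved by folding a geodesic into $S$.

\begin{lemma}\label{lem:fold}
For $x,y\in S$ and $w\in W$ we have $\operatorname{dist}(x,wy)\ge\operatorname{dist}(x,y)$, with equality if and only if $wy\in W_xy$.
\end{lemma}

\begin{proof}
Let $\varphi:H\to S$ send $z$ to the unique point of $Wz\cap S$; on the cell $uS$ it coincides with the isometry $u^{-1}$. The segment $[x,wy]$ meets finitely many cells, each in a closed subsegment, so it is a concatenation of finitely many subsegments each lying in one cell. Hence $\varphi$ maps it to a path of the same length from $\varphi(x)=x$ to $\varphi(wy)=y$. This proves the inequality.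

If $wy=uy$ with $u\in W_x$, then $\operatorname{dist}(x,wy)=\operatorname{dist}(ux,uy)=\operatorname{dist}(x,y)$. Conversely, suppose that equality holds. If $x=y$, then $wy=x=y$. If $x\ne y$, the folded path is a shortest path, so it is $[x,y]$. A nondegenerate initial piece of $[x,wy]$ lies in a cell $uS$; then $u^{-1}x\in S$, so $u\in W_x$ by (P2). The segment $u^{-1}[x,wy]$ starts at $x$, has the same length as $[x,y]$, and begins with the image under $\varphi$ of that initial piece, which is an initial piece of $[x,y]$. Two geodesic segments of equal length with a common initial piece coincide, so $u^{-1}wy=y$ and $wy=uy\in W_xy$.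
\end{proof}

\subsection{The convex surface}

Let $C=Ws_d$ be the set of \emph{centers}, $V=Ws_0$ the set of \emph{vertices}, and $\lambda=B(s_d,s_0)>0$. For $c=us_d\in C$ put
\[
V(c)=uW_{<d}s_0,\qquad P_c=\operatorname{conv}V(c),\qquad A_c=\{x:B(c,x)=\lambda\}.
\]
The set $V(c)$ is finite and does not depend on the choice of $u$, because $W_{s_d}=W_{<d}$; and $wP_c=P_{wc}$, $wA_c=A_{wc}$ for $w\in W$. The hyperplanes $A_c$ are distinct for distinct $c$, since $B$ is nondegenerate and $\lambda\ne0$. Lemma~\ref{lem:fold} with $x=s_d$, $y=s_0$, applied to $B(us_d,v)=B(s_d,u^{-1}v)$, gives for all $c\in C$, $v\in V$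
\begin{equation}\label{eq:nearest}
B(c,v)\ge\lambda,\quad\text{with equality if and only if }v\in V(c).
\end{equation}
We want the $P_c$ to be the facets of a convex set. It is easier to define this set by its supporting half-spaces, which we know, than as a convex hull:
\[
K=\{x\in\mathbb R^{d+1}:B(c,x)\ge\lambda\text{ for all }c\in C\}.
\]
It is convex, $W$-invariant, and contains $V$ by \eqref{eq:nearest}. What needs proof is that $K\cap A_c$ is no larger than $P_c$. The link between the simplex and the polytope is that the vertices $s_i$ point toward averages of vertices of $P_{s_d}$: let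
\[
a_i=\frac1{|W_{<i}|}\sum_{u\in W_{<i}}us_0\in P_{s_d},\qquad 0\le i\le d .
\]

\begin{lemma}\label{lem:facet}
Each $a_i$ is a positive multiple of $s_i$. For every $c\in C$, $P_c$ is a $d$-polytope and $K\cap A_c=P_c$. Moreover $P_{s_d}=\bigcup_{u\in W_{<d}}u(D\cap A_{s_d})$.
\end{lemma}

\begin{proof}
By $W$-invariance we may take $c=s_d$. By \eqref{eq:nearest}, $P_c\subset K\cap A_c$.

The point $a_i$ is fixed by $r_j$ for $j<i$, because $r_j\in W_{<i}$, and for $j>i$, because then $r_j$ commutes with $W_{<i}$ and fixes $s_0$. So $\alpha_j(a_i)=0$ for $j\ne i$, that is, $a_i\in\mathbb Rs_i$. Since $B(c,a_i)=\lambda>0$ and $B(c,s_i)>0$, the multiple is positive. Thus $a_0,\dots,a_d$ are linearly independent points of $P_c\subset A_c$, and $\dim P_c=d$. A point of $D$ has the form $\sum\mu_ia_i$ with $\mu_i\ge0$, and it lies in $A_c$ if and only if $\sum\mu_i=1$. Hence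
\[
D\cap A_c=\operatorname{conv}\{a_0,\dots,a_d\}\subset P_c ,
\]
and $u(D\cap A_c)\subset P_c$ for $u\in W_{<d}$, since $uP_c=P_c$.

It remains to show that every $x\in K\cap A_c$ lies in $u(D\cap A_c)$ for some $u\in W_{<d}$. For any such $u$ the point $y=u^{-1}x$ lies in $K\cap A_c$. The inequality of $K$ for the neighboring center $r_dc$ gives
\[
0\le B(r_dc,y)-B(c,y)=B\bigl(-2\alpha_d(c)e_d,y\bigr)=2\alpha_d(c)\alpha_d(y),
\]
and $\alpha_d(c)>0$, so $\alpha_d(y)\ge0$ for every choice of $u$. The other $d$ inequalities are obtained by choosing $u$. Let $q=s_0+\dots+s_d$, so that $\alpha_i(q)>0$ for all $i$, and choose $u$ in the finite group $W_{<d}$ so that $B(u^{-1}x,q)$ is minimal. For $i<d$ the point $r_iy=(ur_i)^{-1}x$ is a competitor, and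
\[
0\le B(r_iy,q)-B(y,q)=-2\alpha_i(y)B(e_i,q)=2\alpha_i(y)\alpha_i(q).
\]
So $\alpha_i(y)\ge0$ for all $i$, that is, $y\in D\cap A_c$.
\end{proof}

\subsection{Projection along the time axis}

For $c\in C$ define the affine function $\ell_c(y)=(\lambda+\bar c\cdot y)/\tau(c)$ on $\mathbb E^d$, and let $f=\sup_{c\in C}\ell_c$. Since $\tau(c)>0$, the inequality $B(c,x)\ge\lambda$ is equivalent to $\tau(x)\ge\ell_c(\bar x)$. So $A_c$ is the graph of $\ell_c$, and $K$ is the region above the graph of $f$. The danger is that at some $y$ the supremum is not attained, in which case $y$ would belong to no tile. As $|\bar c|<\tau(c)$, we have $\ell_c(y)\le\lambda/\tau(c)+|y|$, so the centers with large $\tau(c)$ contribute at most about $|y|$. It therefore suffices to show that $f(y)$ is strictly greater than $|y|$: the surface stays strictly inside the light cone. This is the step that uses the compactness of $S$, in the form that every point of $H$ is within $\delta=\operatorname{diam}S$ of a center.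

\begin{lemma}\label{lem:sup}
For each compact $L\subset\mathbb E^d$ there is a finite set $C'\subset C$ such that for every $y\in L$ the supremum $f(y)$ is attained, and only by elements of $C'$.
\end{lemma}

\begin{proof}
We claim that for every $y\in\mathbb E^d$ there is $c\in C$ with $\ell_c(y)>|y|$. For $y=0$ any $c$ will do. For $y\ne0$ let $n=(|y|;y)$, so that $B(n,n)=0$; the inequality $\ell_c(y)>|y|$ reads $\tau(c)|y|-\bar c\cdot y<\lambda$, that is, $B(c,n)<\lambda$. We look for $c$ far out in the direction of $y$. For $s>0$ let $h=(\cosh s;\sinh s\,y/|y|)\in H$; then $B(h,n)=|y|e^{-s}$. By (P1), $h$ lies in a cell $wS$, and $c=ws_d$ satisfies $t=\operatorname{dist}(h,c)\le\delta$. Write $c=\cosh t\,h+\sinh t\,u$ with $u\in h^\perp$, $B(u,u)=-1$, and $n=B(h,n)(h+u')$ with $u'\in h^\perp$; here $B(u',u')=-1$ because $B(n,n)=0$. The Cauchy--Schwarz inequality for $-B$ on $h^\perp$ gives $|B(u,u')|\le1$, so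
\[
B(c,n)=B(h,n)\bigl(\cosh t+\sinh t\,B(u,u')\bigr)\le|y|e^{-s}e^{\delta},
\]
which is less than $\lambda$ for large $s$. This proves the claim.

The open sets $\{y:\ell_c(y)>|y|\}$ cover $L$, so finitely many of them do, say those with $c\in C_L$. The continuous function $\max_{c\in C_L}\ell_c(y)-|y|$ is positive on $L$, hence at least some $\varepsilon>0$. Let $C'=\{c\in C:\tau(c)\le\lambda/\varepsilon\}$. This set is finite: $H\cap\{\tau\le\lambda/\varepsilon\}$ is compact, so it meets finitely many cells, and each cell contains one point of $C$ by (P2). For $c\notin C'$ and $y\in L$ we have $\ell_c(y)\le\lambda/\tau(c)+|y|<|y|+\varepsilon$. Some $c\in C_L$ has $\ell_c(y)\ge|y|+\varepsilon$, and it must lie in $C'$. So $f(y)=\max_{c\in C'}\ell_c(y)\ge|y|+\varepsilon$, and no $c\notin C'$ attains this value.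
\end{proof}

\begin{proposition}\label{prop:tiling}
The sets $T_c=\pi(P_c)$, $c\in C$, form an LFC tiling $\mathcal T$ of $\mathbb E^d$, and $\pi$ induces an isomorphism from the set $\mathcal F$ of all nonempty faces of all $P_c$, ordered by inclusion, onto the face lattice of $\mathcal T$.
\end{proposition}

\begin{proof}
Since $A_c$ is the graph of $\ell_c$, the map $\pi|_{A_c}$ is an affine isomorphism onto $\mathbb E^d$. So $T_c$ is a convex $d$-polytope, and its faces are the images of the faces of $P_c$. The point of $A_c$ above $y$ lies in $K$ if and only if $\ell_c(y)=f(y)$, so Lemma~\ref{lem:facet} gives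
\[
T_c=\pi(K\cap A_c)=\{y:\ell_c(y)=f(y)\}.
\]
By Lemma~\ref{lem:sup} the $T_c$ cover $\mathbb E^d$, and a compact set meets finitely many of them.

All $P_c$ lie on the graph of $f$, on which $\pi$ is injective. Hence $\pi$ preserves and reflects inclusions between members of $\mathcal F$, and $T_c\cap T_{c'}=\pi(P_c\cap P_{c'})$. Let $c\ne c'$. Since $P_c\subset K$ lies in the half-space $B(c',\cdot)\ge\lambda$, the set $P_c\cap A_{c'}$ is empty or a face of $P_c$; it is not all of $P_c$, because $P_c$ affinely spans $A_c\ne A_{c'}$. Moreover $P_c\cap A_{c'}=P_c\cap K\cap A_{c'}=P_c\cap P_{c'}$. Exchanging $c$ and $c'$, we see that $P_c\cap P_{c'}$ is empty or a proper face of both. So the tiling is face-to-face, and distinct tiles have disjoint interiors.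
\end{proof}

\subsection{Flags}

The projection $\pi$ destroys the metric symmetry but not the combinatorial one: $W$ acts linearly and permutes the $P_c$, so it acts on $\mathcal F$ by automorphisms. We identify $\mathcal F$ with the face lattice of $\mathcal T$. Let $Q_i=\operatorname{conv}(W_{<i}s_0)$ for $0\le i\le d$, so that $Q_0=\{s_0\}$ and $Q_d=P_{s_d}$.

\begin{proposition}\label{prop:flags}
$\Phi=(Q_0,\dots,Q_d)$ is a flag, $r_i\Phi=\Phi^i$ for all $i$, and $W$ acts transitively on flags. The action defines an isomorphism from $W$ onto the automorphism group $\Gamma$ of $\mathcal T$ that sends $r_i$ to $\rho_i$.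
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:fold} with $x=s_i$, $y=s_0$, and by \eqref{eq:orbit}, the functional $B(s_i,\cdot)$ attains its minimum on $V$ exactly at the points of $W_{<i}s_0\subset V(s_d)$. So $Q_i$ is the face of $P_{s_d}$ on which this functional is minimal. Each $v\in W_{<i}s_0$ is a vertex of $Q_i$, because $B(v,v')=\cosh\operatorname{dist}(v,v')$ is minimal on $V$ only at $v'=v$. Hence the vertex set of $Q_i$ is the orbit $W_{<i}s_0$, and its centroid is $a_i$. The $a_i$ are distinct, so $Q_0\subsetneq\dots\subsetneq Q_d$ is a chain of $d+1$ faces of a $d$-polytope, that is, a flag.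

Let $j\ne i$. If $i<j$, then $r_i\in W_{<j}$; if $i>j$, then $r_i$ commutes with $W_{<j}$ and fixes $s_0$. In both cases $r_iQ_j=Q_j$. A linear map preserving $Q_i$ fixes the centroid $a_i$ of its vertices, and $r_ia_i\ne a_i$, so $r_iQ_i\ne Q_i$. Therefore $r_i\Phi=\Phi^i$.

Since $(w\Phi)^i=w\Phi^i=wr_i\Phi$, the orbit $W\Phi$ is closed under adjacency, so it contains every flag by Lemma~\ref{lem:gallery}(a). If $w$ acts trivially on $\mathcal F$, it fixes the basis $a_0,\dots,a_d$, so $w=1$; thus $W\to\Gamma$ is injective. If $g\in\Gamma$, then $g\Phi=w\Phi$ for some $w$, and $g$ is the image of $w$ by Lemma~\ref{lem:gallery}(c). For the same reason $r_i$ acts as $\rho_i$.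
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exist}]
By Propositions~\ref{prop:tiling} and~\ref{prop:flags}, $\mathcal T$ is a combinatorially regular LFC tiling, and $\rho_{i-1}\rho_i$ has the same order as $r_{i-1}r_i$, namely $p_i$. The hyperplane $A_{s_d}$ is a Euclidean space under $-B$, since its direction space is $s_d^\perp$, and $W_{<d}$ acts on it by isometries. If $wP_{s_d}=P_{s_d}$, then $A_{ws_d}=A_{s_d}$, so $w\in W_{s_d}=W_{<d}$. Hence the transitivity of $W$ on the flags of $\mathcal T$ implies that $W_{<d}$ is transitive on the flags of $P_{s_d}$, which is therefore a regular polytope. For $c=us_d$, the tile $T_c$ is its image under the affine isomorphism $\pi\circ u:A_{s_d}\to\mathbb E^d$.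
\end{proof}

\begin{remark}\label{rem:radial}
The tiling $\mathcal T$ is isomorphic to the hyperbolic tessellation whose tiles are, for $c\in C$, the unions of the cells containing $c$. Indeed, by (P2) the cells containing $s_d$ are the $uS$ with $u\in W_{<d}$, so by the last statement of Lemma~\ref{lem:facet} radial projection $x\mapsto x/\sqrt{B(x,x)}$ maps $P_c$ onto the union of the cells containing $c$, faces to faces. It is injective on $\bigcup_cP_c$: if $x\in K$ and $t>1$, then $B(c,tx)>\lambda$ for all $c$, so $tx$ lies in no $P_c$.
\end{remark}

\section{Compact hyperbolic tuples and the counterexamples}\label{sec:det}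

Expanding $\det G$ along the first row, and the second resulting minor along its first column, gives
\begin{equation}\label{eq:rec}
\det G(p_1,\dots,p_d)=\det G(p_2,\dots,p_d)-\cos^2\tfrac\pi{p_1}\,\det G(p_3,\dots,p_d),
\end{equation}
where $G(\,)$ is the $1\times1$ matrix $(1)$ and the last determinant is read as $1$ when $d=1$. In particular
\begin{equation}\label{eq:small}
\begin{aligned}
\det G(p)&=\sin^2\tfrac\pi p,\qquad \det G(p,q)=1-\cos^2\tfrac\pi p-\cos^2\tfrac\pi q,\\
\det G(p,q,r)&=\sin^2\tfrac\pi p\sin^2\tfrac\pi r-\cos^2\tfrac\pi q .
\end{aligned}
\end{equation}
We have $\cos^2\frac\pi3=\frac14$, $\cos^2\frac\pi4=\frac12$, and $\kappa:=\cos^2\frac\pi5=\frac{3+\sqrt5}8$. All that we use about $\kappa$ is $\frac58<\kappa<\frac23$, which is equivalent to $2<\sqrt5<\frac73$.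

\begin{lemma}\label{lem:hyp}
The following tuples are compact hyperbolic: $(p,q)$ with $p,q\ge3$ and $\frac1p+\frac1q<\frac12$; $(3,5,3)$, $(4,3,5)$, $(5,3,4)$, $(5,3,5)$; $(3,3,3,5)$, $(5,3,3,3)$, $(4,3,3,5)$, $(5,3,3,4)$, $(5,3,3,5)$.
\end{lemma}

\begin{proof}
A proper principal submatrix of $G$ is the direct sum of the submatrices on the maximal intervals of its index set, and each such interval misses $0$ or $d$. So all proper principal submatrices are positive definite as soon as $G(p_1,\dots,p_{d-1})$ and $G(p_2,\dots,p_d)$ are. Reversing a tuple permutes rows and columns simultaneously, so it changes neither definiteness nor the determinant. For the tuples in the lemma it thus suffices to know that $G(p)$, $G(3,q)$, and $G(3,3,q)$ with $p\ge 3$, $q\in\{3,4,5\}$ are positive definite. By \eqref{eq:small}, $\det G(p)>0$ and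
\[
\begin{array}{lll}
\det G(3,3)=\frac12, & \det G(3,4)=\frac14, & \det G(3,5)=\frac34-\kappa,\\[3pt]
\det G(3,3,3)=\frac5{16}, & \det G(3,3,4)=\frac18, & \det G(3,3,5)=\frac12-\frac34\kappa .
\end{array}
\]
All these numbers are positive because $\kappa<\frac23$, and they include all leading principal minors of the matrices in question, which are therefore positive definite by Sylvester's criterion.

It remains to see that the determinants are negative. For $d=2$, $\det G(p,q)<0$ if and only if $\cos\frac\pi p>\sin\frac\pi q=\cos(\frac\pi2-\frac\pi q)$, that is, $\frac1p+\frac1q<\frac12$. For $d=3$, \eqref{eq:small} gives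
\[
\det G(3,5,3)=\tfrac9{16}-\kappa,\quad \det G(5,3,4)=\tfrac14-\tfrac\kappa2,\quad \det G(5,3,5)=(1-\kappa)^2-\tfrac14 ,
\]
and for $d=4$, \eqref{eq:rec} and the values above give
\[
\det G(5,3,3,3)=\tfrac5{16}-\tfrac\kappa2,\qquad \det G(5,3,3,4)=\tfrac18-\tfrac\kappa4,
\]
\[
\det G(5,3,3,5)=\tfrac12-\tfrac34\kappa-\kappa\bigl(\tfrac34-\kappa\bigr)=(\kappa-1)\bigl(\kappa-\tfrac12\bigr).
\]
All six numbers are negative because $\frac58<\kappa<1$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:no}]
By Lemma~\ref{lem:hyp} and Theorem~\ref{thm:exist} there are combinatorially regular LFC tilings with symbols $\{5,3,4\}$ and $\{5,3,3,3\}$. By Proposition~\ref{prop:gamma}(d) with $i=1$, applied to any base flag, their 2-faces are pentagons, and this property is preserved by isomorphisms. The 2-faces of the regular tilings $\{4,3,4\}$, $\{4,3,3,4\}$, $\{3,3,4,3\}$, $\{3,4,3,3\}$ of $\mathbb E^3$ and $\mathbb E^4$ are squares or triangles.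
\end{proof}

For $(5,3,4)$ the regular polytope $P_{s_d}$ has pentagonal facets and three edges at each vertex, so it is the regular dodecahedron \cite{Coxeter}. Thus $\mathbb E^3$ has a locally finite face-to-face tiling by affine images of the regular dodecahedron, four around each edge, which by Remark~\ref{rem:radial} is isomorphic to the hyperbolic tessellation $\{5,3,4\}$.

\section{The automorphism group is a Coxeter group}\label{sec:coxeter}

Let $\mathcal T$ be any combinatorially regular LFC tiling of $\mathbb E^d$, $d\ge2$, with the notation of Section~\ref{sec:flags}. Let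
\[
\widetilde\Gamma=\bigl\langle\tilde\rho_0,\dots,\tilde\rho_d\ \big|\ \tilde\rho_i^{\,2}=1,\ (\tilde\rho_i\tilde\rho_j)^{m_{ij}}=1\ (i\ne j)\bigr\rangle
\]
be the Coxeter group with the numbers $m_{ij}$; by Proposition~\ref{prop:gamma}(c) it depends only on the symbol. Let $\widetilde\Gamma_J=\langle\tilde\rho_j:j\in J\rangle$, and let $\gamma:\widetilde\Gamma\to\Gamma$ be the homomorphism with $\gamma(\tilde\rho_i)=\rho_i$, which is onto by Proposition~\ref{prop:gamma}(a). The issue is whether $\Gamma$ satisfies further relations. A relation is a closed gallery, hence a loop in $\mathbb E^d$. The loop can be contracted, and the contraction can be made to avoid all simplices of codimension three or more; when it passes a simplex of codimension two, the gallery changes by one of the defining relations. Simple connectivity is essential: the subdivision of a flat torus into $n\times n$ squares, $n\ge 3$, has the local structure of $\{4,4\}$ but only finitely many flags. To make the argument precise we glue copies of a chamber according to $\widetilde\Gamma$ and show that the result is a covering space.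

Let $Y$ be the complement in $\mathbb E^d$ of all simplices of $\Sigma$ of dimension at most $d-3$. It is open by local finiteness.

\begin{lemma}\label{lem:sc}
$Y$ is path-connected and simply connected.
\end{lemma}

\begin{proof}
Let $E\subset Y$ be a finite union of segments $e$ (points allowed). For each $e$ and each simplex $\sigma$ with $\dim\sigma\le d-3$, the affine hull of $e\cup\sigma$ has dimension at most $1+(d-3)+1=d-1$. Choose $z$ outside these countably many sets of measure zero. If a segment from $a\in e$ to $z$ met $\sigma$ in a point $b$, then $b\ne a$, and $z$ would lie on the line through $a$ and $b$, hence in the affine hull of $e\cup\sigma$. So the cone over $E$ with apex $z$ lies in $Y$. Taking for $E$ a pair of points gives path-connectedness. A loop in $Y$ can be cut into finitely many arcs each lying in a ball contained in $Y$; replacing the arcs by chords gives a homotopic polygonal loop, which contracts in the cone over its image.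
\end{proof}

\begin{proposition}\label{prop:coxeter}
$\gamma:\widetilde\Gamma\to\Gamma$ is an isomorphism.
\end{proposition}

\begin{proof}
Let $N=\ker\gamma$. We begin with three observations.

(i) \emph{For $|J|\le2$, $\gamma$ maps $\widetilde\Gamma_J$ isomorphically onto $\Gamma_J$; in particular $\widetilde\Gamma_J\cap N=1$.} The map is onto, and the defining relations give $|\widetilde\Gamma_J|\le1,\,2,\,2m_{ij}$ for $J=\emptyset,\{i\},\{i,j\}$; these bounds equal $|\Gamma_J|$ by Proposition~\ref{prop:gamma}.

(ii) \emph{Every point of $Y$ is $\Gamma$-equivalent to exactly one point of $\Delta^\circ:=\Delta\cap Y$.} The set $Y$ is $\Gamma$-invariant, and $\Gamma$ is transitive on chambers, which gives existence. The barycentric coordinates of a point in a chamber containing it, indexed by color, do not depend on the chamber and are $\Gamma$-invariant; they determine a point of $\Delta$, which gives uniqueness.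

(iii) For $x\in\Delta^\circ$ let $J(x)$ be the set of colors whose coordinate vanishes at $x$. Then $x$ lies in the relative interior of $\Delta_{J(x)}$, so $|J(x)|\le2$, and \emph{the stabilizer of $x$ is $\Gamma_{J(x)}$}, by Proposition~\ref{prop:gamma}(b): an element fixing $x$ preserves the simplex that contains $x$ in its relative interior.

\emph{The space $\widetilde Y$.} Give $\widetilde\Gamma$ the discrete topology, and let $\widetilde Y$ be the quotient of $\widetilde\Gamma\times\Delta^\circ$ by the equivalence relation $(w,x)\sim(w',x)$ if $w^{-1}w'\in\widetilde\Gamma_{J(x)}$. The map $p:\widetilde Y\to Y$, $p[w,x]=\gamma(w)x$, is well defined by (iii) and continuous. The group $\widetilde\Gamma$ acts on $\widetilde Y$ by $w'[w,x]=[w'w,x]$, and $p(w'\xi)=\gamma(w')p(\xi)$. The space $\widetilde Y$ is connected: $\Delta^\circ$ is star-shaped about an interior point of $\Delta$, and the images of $\{w\}\times\Delta^\circ$ and $\{w\tilde\rho_i\}\times\Delta^\circ$ share the points $[w,x]$ with $J(x)=\{i\}$.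

\emph{Evenly covered sets.} Let $|J|\le2$ and let $U$ be the open star of $\Delta_J$. Then $U\subset Y$, because simplices containing $\Delta_J$ have dimension at least $d-2$. A point $x\in\Delta^\circ$ lies in $U$ if and only if $\Delta_{J(x)}\supset\Delta_J$, that is, $J(x)\subset J$. The group $\Gamma_J$ preserves $U$, and every point of $U$ lies in a chamber containing $\Delta_J$, so $U=\Gamma_J(\Delta\cap U)$ by Proposition~\ref{prop:gamma}(b). For $k\in N$ let $\widetilde U_k$ be the image of $k\widetilde\Gamma_J\times(\Delta\cap U)$ in $\widetilde Y$. This product is open, and it is a union of equivalence classes because $J(x)\subset J$ on $\Delta\cap U$. So $\widetilde U_k$ is open and carries the quotient topology from the product.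

The $\widetilde U_k$ are disjoint. If $[ku,x]=[k'u',x]$ with $u,u'\in\widetilde\Gamma_J$, then $u^{-1}k^{-1}k'u'\in\widetilde\Gamma_J$, so $k^{-1}k'\in\widetilde\Gamma_J\cap N=1$.

Their union is $p^{-1}(U)$. We have $p(\widetilde U_k)=\Gamma_J(\Delta\cap U)=U$. Conversely, if $\gamma(w)x\in U$, write $\gamma(w)x=\gamma(u)x'$ with $u\in\widetilde\Gamma_J$, $x'\in\Delta\cap U$. By (ii), $x=x'$, and by (iii), $\gamma(u^{-1}w)\in\Gamma_{J(x)}\subset\gamma(\widetilde\Gamma_J)$. Hence $w\in\widetilde\Gamma_JN=N\widetilde\Gamma_J$, and $[w,x]$ lies in some $\widetilde U_k$.

The map $p:\widetilde U_k\to U$ is a homeomorphism. It is onto, as we saw. If $p[ku,x]=p[ku',x']$, then $x=x'$ and $\gamma(u^{-1}u')\in\Gamma_{J(x)}=\gamma(\widetilde\Gamma_{J(x)})$; as $\gamma$ is injective on $\widetilde\Gamma_J\supset\widetilde\Gamma_{J(x)}$, we get $u^{-1}u'\in\widetilde\Gamma_{J(x)}$, so $p$ is injective on $\widetilde U_k$. It is a closed map: the product consists of finitely many pieces $\{ku\}\times(\Delta\cap U)$, each mapped homeomorphically onto $\gamma(u)\Delta\cap U$, which is closed in $U$; so the image of a closed set is a finite union of closed sets.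

\emph{Conclusion.} Each $x\in\Delta^\circ$ lies in the open star of $\Delta_{J(x)}$, so by (ii) the $\Gamma$-translates of the sets $U$ cover $Y$. They are evenly covered by equivariance, since $\gamma$ is onto. Thus $p$ is a covering map. The space $\widetilde Y$ is connected and locally homeomorphic to $\mathbb E^d$, hence path-connected, and $Y$ is simply connected by Lemma~\ref{lem:sc}; so $p$ is injective. For $k\in N$ and $x$ in the interior of $\Delta$ we have $p[k,x]=x=p[1,x]$, so $[k,x]=[1,x]$, and $k=1$ because $J(x)=\emptyset$.
\end{proof}

\begin{corollary}\label{cor:unique}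
Combinatorially regular LFC tilings of $\mathbb E^d$ with equal symbols are isomorphic.
\end{corollary}

\begin{proof}
Let $\Gamma^{(i)}=\langle\rho_j:j\ne i\rangle$. By Proposition~\ref{prop:gamma}(b) it is the stabilizer of the vertex $b(F_i)$, hence of $F_i$, and $\Gamma$ is transitive on $i$-faces; so $g\Gamma^{(i)}\mapsto gF_i$ is a bijection from cosets to $i$-faces. For $i\le j$, $gF_i\subset hF_j$ holds if and only if both faces belong to one flag $k\Phi$, that is, $kF_i=gF_i$ and $kF_j=hF_j$ for some $k$, that is, $g\Gamma^{(i)}\cap h\Gamma^{(j)}\ne\emptyset$. So the face lattice is determined by the group $\Gamma$ with its generators $\rho_0,\dots,\rho_d$, and these are determined by the symbol by Proposition~\ref{prop:coxeter}.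
\end{proof}

\section{The list of symbols}\label{sec:list}

We use two theorems on Coxeter groups \cite[Theorems 5.5 and 6.4]{Humphreys}: the subgroup $\widetilde\Gamma_J$ is itself the Coxeter group defined by the numbers $m_{ij}$ with $i,j\in J$; and a Coxeter group is finite if and only if its Gram matrix $(-\cos(\pi/m_{ij}))$, with $m_{ii}=1$, is positive definite. Write $[q_1,\dots,q_n]$ for the Coxeter group with Gram matrix $G(q_1,\dots,q_n)$. By the classification of finite Coxeter groups, for labels $q_i\ge3$ this group is finite exactly in the following cases:
\[
\begin{array}{ll}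
n=1: & [q]\ \text{for all } q;\\
n=2: & [3,3],\ [3,4],\ [4,3],\ [3,5],\ [5,3];\\
n=3: & [3,3,3],\ [3,3,4],\ [4,3,3],\ [3,4,3],\ [3,3,5],\ [5,3,3];\\
n\ge4: & [3,\dots,3],\ [3,\dots,3,4],\ [4,3,\dots,3].
\end{array}
\]

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The first assertion is Corollary~\ref{cor:unique}. Let $\{p_1,\dots,p_d\}$ be the symbol of a combinatorially regular LFC tiling. By Propositions~\ref{prop:gamma} and~\ref{prop:coxeter}, all $p_i\ge3$, and the groups $\widetilde\Gamma_J\cong\Gamma_J$ are finite for proper $J$. The group $\widetilde\Gamma\cong\Gamma$ is infinite, since finitely many bounded tiles cannot cover $\mathbb E^d$ and $\Gamma$ is transitive on flags. So the \emph{head} $[p_1,\dots,p_{d-1}]$ and the \emph{tail} $[p_2,\dots,p_d]$ are in the list, and $[p_1,\dots,p_d]$ is not. We write tuples as words.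

\emph{$d=2$.} The five finite cases are the pairs $p,q\ge3$ with $(p-2)(q-2)<4$, that is, $\frac1p+\frac1q>\frac12$. The remaining pairs have $\frac1p+\frac1q\le\frac12$.

\emph{$d=3$.} If $p_2=3$, then $p_1,p_3\in\{3,4,5\}$; if $p_2\in\{4,5\}$, then $p_1=p_3=3$. Of these eleven words, $333$, $334$, $433$, $335$, $533$, $343$ are finite, and $434$, $435$, $534$, $535$, $353$ remain.

\emph{$d=4$.} The heads $333$, $433$, $533$ allow the tails $333$, $334$, $335$; the head $334$ allows only $343$; the head $343$ allows only $433$; the head $335$ allows none. Of these eleven words, $3333$, $3334$, $4333$ are finite, and $3335$, $4334$, $4335$, $5333$, $5334$, $5335$, $3343$, $3433$ remain.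

\emph{$d\ge5$.} Head and tail have length $d-1\ge4$. The head $3\cdots34$ is impossible, since the tail would have a $4$ in the next-to-last place, which is neither the first nor the last. For the heads $3\cdots3$ and $43\cdots3$ the tail begins with $d-2$ threes, so $p_d\in\{3,4\}$. The words $3\cdots33$, $3\cdots34$, $43\cdots33$ are finite, and $43\cdots34$ remains.

So only the symbols in the theorem are possible. All of them occur. The symbols $\{4,3,\dots,3,4\}$, $\{3,3,4,3\}$, $\{3,4,3,3\}$, and the three symbols $\{4,4\}$, $\{3,6\}$, $\{6,3\}$ with $\frac1p+\frac1q=\frac12$ belong to regular tilings \cite{Coxeter}. All other symbols in the list are compact hyperbolic by Lemma~\ref{lem:hyp}, so they occur by Theorem~\ref{thm:exist}. For $d\ge5$ every combinatorially regular LFC tiling has the symbol of the cubical tiling, so it is isomorphic to it.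
\end{proof}

\section{Normal tilings}\label{sec:normal}

The tiling $\{4,6\}$ of Section~\ref{sec:example} is not normal. The map $rr_1r_0r_1$ sends $[a;x_1,x_2]$ to $[2a+x_1;3a+2x_1,x_2]$, and its powers carry $P$ to the tiles $[1,5]\times[-1,1]$, $[5,19]\times[-1,1],\dots$. The endpoints more than double at each step, so the lengths are unbounded. The following proof shows that a failure of normality is forced by the symbol: the number of flags within $n$ adjacencies of the base flag is a combinatorial quantity, which grows exponentially for a compact hyperbolic symbol and polynomially in a normal tiling.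

\begin{proof}[Proof of Theorem~\ref{thm:normal}]
Let $\mathcal T$ be normal and combinatorially regular, and suppose it is not isomorphic to a regular tiling. By Corollary~\ref{cor:unique} its symbol is not that of a regular tiling, so by the end of the proof of Theorem~\ref{thm:class} it is compact hyperbolic. Let $W$ be the reflection group of Section~\ref{sec:construction} for this symbol. By Propositions~\ref{prop:flags} and~\ref{prop:coxeter}, both $(W;r_0,\dots,r_d)$ and $(\Gamma;\rho_0,\dots,\rho_d)$ are isomorphic to $(\widetilde\Gamma;\tilde\rho_0,\dots,\tilde\rho_d)$. Let $|\cdot|$ be word length in these generators and let $\beta(n)$ be the number of elements of length at most $n$; it is the same for $W$ and for $\Gamma$.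

\emph{Lower bound.} Let $x$ be an interior point of $S$. If $wS=S$, then $wx=x$ by (P2) and $w=1$ by (P3). So $w\mapsto wS$ is injective, and by (P1) the action of $W$ on $H$ is proper; it is cocompact because $S$ is compact. The \v{S}varc--Milnor lemma \cite[Proposition I.8.19]{BH} says that for a proper cocompact action by isometries on a length space, the orbit map $w\mapsto wx$ is a quasi-isometry for the word metric. In particular there is $k\ge1$ with $|w|\le k\operatorname{dist}(x,wx)+k$ for all $w\in W$. Let $\varrho=(n-k)/k$ and $\delta=\operatorname{diam}S$. A point $z$ with $\operatorname{dist}(x,z)\le\varrho-\delta$ lies in a cell $wS$, and $\operatorname{dist}(x,wx)\le\operatorname{dist}(x,z)+\operatorname{dist}(z,wx)\le\varrho$, so $|w|\le n$. The cells $wS$ with $|w|\le n$ therefore cover the hyperbolic ball $O_n$ of radius $\varrho-\delta$ about $x$, and for large $n$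
\[
\beta(n)\ge\operatorname{vol}O_n/\operatorname{vol}S .
\]
The volume of a ball of radius $t$ in $H$ is a positive constant times $\int_0^t\sinh^{d-1}s\,ds$. As $d\ge2$, $\beta(n)$ grows at least exponentially.

\emph{Upper bound.} Let $g=\rho_{j_1}\cdots\rho_{j_m}\in\Gamma$ with $m\le n$. By Proposition~\ref{prop:gamma}(a), the flags $\rho_{j_1}\cdots\rho_{j_l}\Phi$, $0\le l\le m$, are successively adjacent, so their tiles are successively equal or share a facet. Each tile has diameter at most $2R$, so $gF_d$ lies in the ball of radius $2R(n+1)$ about a fixed point of $F_d$. Tiles have disjoint interiors and contain balls of radius $r$, so comparing volumes shows that at most $(2R(n+1)/r)^d$ tiles lie in this ball. A given tile equals $gF_d$ for exactly $|\Gamma^{(d)}|$ elements $g$, where $\Gamma^{(d)}$ is the finite stabilizer of $F_d$. Hence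
\[
\beta(n)\le|\Gamma^{(d)}|\,\bigl(2R(n+1)/r\bigr)^d ,
\]
which contradicts the lower bound for large $n$.
\end{proof}

Normality enters only in the upper bound: $R$ limits how far $n$ steps can go, and $r$ limits how many tiles fit in the ball so reached. Since the argument starts from the symbol alone, no LFC tiling of $\mathbb E^d$ with a compact hyperbolic symbol is normal; this applies in particular to all tilings constructed in Theorem~\ref{thm:exist}.

\begin{thebibliography}{9}

\bibitem{BH} Bridson and Haefliger, Proposition I.8.19.

\bibitem{Coxeter} Coxeter, \emph{Regular Polytopes}.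

\bibitem{Humphreys} Humphreys, \emph{Reflection Groups and Coxeter Groups}.

\bibitem{Matteo} Nicholas Matteo, \emph{Combinatorially two-orbit convex polytopes}, arXiv:1411.1782 (2014).

\bibitem{Ratcliffe} Ratcliffe, \emph{Foundations of Hyperbolic Manifolds}.

\bibitem{Vinberg} Vinberg, \emph{Hyperbolic reflection groups}, 1985.

\end{thebibliography}
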